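\title{Decomposing graphs of minimum degree $n/2$ into cycles of length six}

\begin{abstract}
We prove that every sufficiently large graph $G$ with all degrees even, with $6\mid e(G)$ and with minimum degree at least $|G|/2$ has a partition of its edges into cycles of length six, as conjectured by Taylor. For infinitely many orders of either parity, the next smaller integer value of the minimum degree does not suffice. We also show that slightly below minimum degree $|G|/2$, if $G$ has no sparse cut into two almost equal parts, the only obstruction is one explicit parity obstruction. The proof finds a well-connected spanning bipartite subgraph, uses it to cover all other edges in pairs, and decomposes what remains of it by absorption. Graphs close to two disjoint cliques are treated separately.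
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$C_k$-decomposition} of a graph $G$ is a partition of its edge set into cycles of length $k$. A cycle contains zero or two of the edges at each vertex, so a graph with a $C_k$-decomposition has all degrees even, and $k$ divides its number of edges $e(G)$. A graph with these two properties is called \emph{$C_k$-divisible}. We write $|G|$ for the number of vertices and $\delta(G)$ for the minimum degree of $G$, and ask how large $\delta(G)$ must be for a $C_6$-divisible graph $G$ to have a $C_6$-decomposition.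

Divisibility is a global condition, and it is too weak when $G$ falls apart into pieces that no cycle can join. Let $s\equiv3\pmod{12}$ and let $G$ consist of two disjoint copies of $K_s$. All degrees equal the even number $s-1$. Writing $s=12j+3$, each copy has $(12j+3)(6j+1)$ edges, an odd multiple of $3$. So $6\mid e(G)$, but neither copy can be decomposed, and $\delta(G)=|G|/2-1$. Once $\delta(G)\ge|G|/2$, examples of this kind disappear. Two non-adjacent vertices then have a common neighbor, so $G$ is connected. Also $G$ has no cut vertex $z$, because every component of $G-z$ would have at least $|G|/2$ vertices. This suggests the answer $|G|/2$. The following is known; see \cite{Taylor}.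

\begin{theorem}\label{thm:known}
\begin{enumerate}
\item[(i)] For every $k\ge4$ there is $n_0$ such that every $C_{2k}$-divisible graph $G$ with $|G|\ge n_0$ and $\delta(G)\ge|G|/2$ has a $C_{2k}$-decomposition. This minimum degree bound is best possible.
\item[(ii)] For every $\varepsilon>0$, every sufficiently large $C_6$-divisible graph $G$ with $\delta(G)\ge(1/2+\varepsilon)|G|$ has a $C_6$-decomposition. This bound is asymptotically best possible.
\end{enumerate}
\end{theorem}

Taylor \cite{Taylor} conjectured that the bound $|G|/2$ also holds for cycles of length six. We prove this.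

\begin{theorem}\label{thm:main}
There is $n_0$ such that every $C_6$-divisible graph $G$ with $n=|G|\ge n_0$ and $\delta(G)\ge n/2$ has a $C_6$-decomposition.
\end{theorem}

\begin{proposition}\label{prop:sharp}
For infinitely many even $n$ there is a $C_6$-divisible graph on $n$ vertices with minimum degree $n/2-1$, and for infinitely many odd $n$ one with minimum degree $(n-1)/2$, that has no $C_6$-decomposition.
\end{proposition}

Two cliques are not the only reason for the threshold. A second obstruction comes from the fact that a $6$-cycle is too short to cross a certain four-part structure and return. Call $G$ \emph{obstructed} if $V(G)$ is a disjoint union $X_1\cup X_2\cup Y_1\cup Y_2$ (parts may be empty) such that every edge lies inside $X_1$, inside $Y_2$, between $X_1$ and $X_2$, between $X_2$ and $Y_1$, or between $Y_1$ and $Y_2$, and $e(G[X_1])$ is odd; see Figure~\ref{fig:obs}. Away from two cliques, this is the only obstruction near the threshold.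

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[very thick] (0,0) -- (6.6,0);
\node[draw,circle,fill=gray!30,minimum size=1.1cm] at (0,0) {$X_1$};
\node[draw,circle,fill=white,minimum size=1.1cm] at (2.2,0) {$X_2$};
\node[draw,circle,fill=white,minimum size=1.1cm] at (4.4,0) {$Y_1$};
\node[draw,circle,fill=gray!30,minimum size=1.1cm] at (6.6,0) {$Y_2$};
\end{tikzpicture}
\caption{An obstructed graph. Edges lie inside the shaded parts or between consecutive parts, the white parts are independent sets, and the number of edges inside $X_1$ is odd. A cycle with an edge inside $X_1$ and an edge inside $Y_2$ has length at least $8$.}\label{fig:obs}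
\end{figure}

\begin{theorem}\label{thm:stab}
For every $\gamma>0$ there are $\varepsilon>0$ and $n_0$ such that the following holds. Let $G$ be $C_6$-divisible with $n=|G|\ge n_0$ and $\delta(G)\ge(1/2-\varepsilon)n$, and suppose that there is no partition $V(G)=A\cup B$ with $|A|,|B|\ge(1/2-\gamma)n$ and at most $\gamma n^2$ edges between $A$ and $B$. Then $G$ has a $C_6$-decomposition if and only if $G$ is not obstructed.
\end{theorem}

A partition $V(G)=A\cup B$ as in Theorem~\ref{thm:stab} is called a \emph{$\gamma$-split} of $G$.

\subsection*{Plan of the proof}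
Covering almost all edges costs nothing: after $6$-cycles have been removed greedily, the leftover is $C_6$-free and has $O(n^{4/3})$ edges. The work lies in the leftover. The complete bipartite graph $K_{n/2,n/2}$ has minimum degree $n/2$, so whatever we build to deal with the leftover must be available in bipartite graphs, and we build it there. Section~\ref{sec:bip} shows that a $C_6$-divisible bipartite graph has a decomposition if it is well connected in a precise sense (``good''). Section~\ref{sec:inner} takes a partition $V(G)=P\cup Q$ whose crossing edges form a good graph and covers the edges inside $P$ and $Q$ using few crossing edges; the obstruction appears only here. Section~\ref{sec:structure} finds such a partition in every graph with $\delta(G)\ge(1/2-\varepsilon)n$ and no $\gamma$-split. Graphs with a $\gamma$-split have two almost complete halves, and Section~\ref{sec:cliques} reduces them to Theorem~\ref{thm:known}(ii). The exact bound $\delta(G)\ge n/2$ is needed twice: to exclude obstructed graphs (Lemma~\ref{lem:obsdeg}), and to move edges between the two halves in Section~\ref{sec:cliques}. From Theorem~\ref{thm:known}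 we use only part (ii) with $\varepsilon=0.2$, that is, for minimum degree at least $0.7|G|$.

\section{Parity}\label{sec:parity}

\begin{lemma}\label{lem:obs}
An obstructed graph has no $C_6$-decomposition.
\end{lemma}

\begin{proof}
Let $C$ be a $6$-cycle in an obstructed graph. The edges between $X_1$ and $X_2$ are all the edges leaving $X_1$, those between $X_2$ and $Y_1$ are all the edges leaving $X_1\cup X_2$, and those between $Y_1$ and $Y_2$ are all the edges leaving $Y_2$. A cycle leaves a vertex set as often as it enters it, so $C$ has an even number of edges in each of these three cuts. If $C$ had an edge inside $X_1$ and an edge inside $Y_2$, it would meet each cut, hence in at least two edges, and would have at least $2+6=8$ edges. So the edges of $C$ outside the cuts lie all in $X_1$ or all in $Y_2$, and their number is $6$ minus an even number. Thus every $6$-cycle has an even number of edges inside $X_1$, and a decomposition would make $e(G[X_1])$ even.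
\end{proof}

The count $8$ is where the length of the cycle enters: a cycle of length $8$ can use one edge inside $X_1$, one inside $Y_2$ and two edges of each cut.

\begin{lemma}\label{lem:obsdeg}
An obstructed $C_6$-divisible graph $G$ on $n$ vertices has $\delta(G)\le n/2-1$.
\end{lemma}

\begin{proof}
Let $h$ be the number of edges between $X_1\cup Y_1$ and $X_2\cup Y_2$. The degree sum over $X_1\cup Y_1$ is even and equals $2e(G[X_1])+h$, so $h$ is even. Since $e(G)=e(G[X_1])+e(G[Y_2])+h$ is even, $e(G[Y_2])$ is odd, like $e(G[X_1])$. So there are $a\in X_1$ and $b\in Y_2$. Their neighborhoods lie in the disjoint sets $(X_1\setminus\{a\})\cup X_2$ and $Y_1\cup(Y_2\setminus\{b\})$, which together have $n-2$ vertices. Hence $d(a)+d(b)\le n-2$.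
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
\emph{Even $n$.} Let $s\equiv1$ or $3\pmod 6$, let $x\equiv2$ or $3\pmod 4$ with $2\le x\le s-2$, and put $y=s-x$. Take $|X_1|=|Y_2|=x$ and $|X_2|=|Y_1|=y$. Let $X_1,Y_2$ be cliques and $X_2,Y_1$ independent sets, join $X_1$ to $X_2$ and $Y_1$ to $Y_2$ completely, and join $X_2$ to $Y_1$ completely except for a perfect matching. Then $n=2s$. A vertex of $X_1\cup Y_2$ has degree $(x-1)+y$ and a vertex of $X_2\cup Y_1$ has degree $x+(y-1)$, so the graph is regular of even degree $s-1=n/2-1$, with $s(s-1)\equiv0\pmod6$ edges. The number $e(G[X_1])=x(x-1)/2$ is odd because $x\equiv2,3\pmod4$. The graph is obstructed, and Lemma~\ref{lem:obs} applies.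

\emph{Odd $n$.} Let $m\equiv6\pmod{12}$ and let $G$ consist of two copies of $K_{m+1}$ sharing one vertex. Then $n=2m+1$, the degrees are $m$ and $2m$, so $\delta(G)=(n-1)/2$, and $e(G)=m(m+1)\equiv0\pmod 6$. Every cycle lies in one copy, and a copy has $(m/2)(m+1)$ edges, a product of two odd numbers.
\end{proof}

\subsection*{Three kinds of 6-cycles}
Fix a partition $V(G)=P\cup Q$, and call an edge \emph{inner} if it lies inside $P$ or inside $Q$, and \emph{crossing} otherwise. We want to cover the inner edges with the help of crossing edges. Three kinds of $6$-cycles will do this.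
\begin{enumerate}
\item[(T1)] A path $aza'$ of two inner edges, closed by a path of four crossing edges from $a$ to $a'$.
\item[(T2)] Two disjoint inner edges $aa'$, $cc'$ in the same class, closed to $a\,a'\,b'\,c\,c'\,b$ with $b,b'$ in the other class.
\item[(T3)] Inner edges $a'a$ in $P$ and $bb'$ in $Q$, a crossing edge $ab$, and a path of three crossing edges from $b'$ to $a'$.
\end{enumerate}
Cycles of kinds (T1) and (T2) remove two inner edges from one class, so they preserve the parity of $e(G[P])$. If that number is odd, one cycle of kind (T3) repairs it, and such a cycle needs a crossing edge $ab$ with an inner edge at each end. If no such crossing edge exists, $G$ is obstructed, with $X_1$ and $Y_2$ the vertices of $P$ and $Q$ that have inner edges.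

The smallest even example above shows this. Take $s=7$, $x=2$, $X_1=\{a,a'\}$, $Y_2=\{b,b'\}$, $P=X_1\cup Y_1$, $Q=X_2\cup Y_2$. This $6$-regular graph on $14$ vertices has two inner edges, $aa'$ and $bb'$, and by the proof of Lemma~\ref{lem:obs} neither lies on a $6$-cycle. If the single edge $ab$ is added, both lie on the cycle $a'\,a\,b\,b'\,y\,z$ of kind (T3), for any adjacent $y\in Y_1$ and $z\in X_2$.

\section{Tools}\label{sec:tools}

\subsection*{Notation}
For $X,Y\subseteq V=V(G)$, not necessarily disjoint, $e(X,Y)$ is the number of pairs $(x,y)\in X\times Y$ with $xy\in E(G)$. For disjoint $X,Y$, $G[X,Y]$ is the bipartite graph on $X\cup Y$ formed by the edges between them. We write $N(v)$ for the neighborhood, $N^c(v)=V\setminus N(v)$, $d_X(v)=|N(v)\cap X|$, $\operatorname{codeg}(v,w)=|N(v)\cap N(w)|$, and $\Delta$ for the maximum degree. The graph $G-F$ is $G$ with the edges of $F$ deleted. An \emph{$\ell$-path} is a path with $\ell$ edges; a path between two given ends is identified with the tuple of its interior vertices. A graph is \emph{null} if it has no edges or has a $C_6$-decomposition; an edge-disjoint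 union of null graphs is null. In a bipartite graph two vertices are \emph{same-side} or \emph{opposite}. All inequalities are claimed for large $n$, constants in $O(\cdot)$ and $\Omega(\cdot)$ depend only on the fixed parameters, and \emph{whp} means with probability tending to $1$ as the number of vertices involved tends to infinity.

\subsection*{Standard facts}
\begin{itemize}
\item \emph{Bondy--Simonovits.} There is an absolute constant $C_0$ such that a $C_6$-free graph on $n$ vertices has at most $C_0n^{4/3}$ edges.
\item \emph{Chernoff.} If $f$ is a sum of independent $\{0,1\}$-valued variables, then $\Pr(f\le(1-t)\mathbb Ef)\le\exp(-t^2\mathbb Ef/2)$ for $0<t<1$, and $\Pr(f\ge2M)\le\exp(-M/3)$ whenever $\mathbb Ef\le M$.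
\item \emph{McDiarmid.} If $f$ is a function of independent variables and changing the $i$th variable changes $f$ by at most $c_i$, then $\Pr(f\le\mathbb Ef-s)\le\exp(-2s^2/\sum c_i^2)$.
\item \emph{Azuma--Hoeffding.} If $f_0=\mathbb Ef,f_1,\dots,f_N=f$ is a martingale with $|f_j-f_{j-1}|\le c$, then $\Pr(f\le\mathbb Ef-s)\le\exp(-s^2/(2Nc^2))$. We apply this to the Doob martingale, in which $f_j$ is the conditional expectation of $f$ given the first $j$ steps of a random experiment.
\end{itemize}

The first lemma prepares inner edges for cycles of kind (T1).

\begin{lemma}\label{lem:2paths}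
Let $K$ be a connected graph with at least one edge and let $z\in V(K)$. If $e(K)$ is even, $K$ decomposes into $2$-paths. If $e(K)$ is odd, $K$ decomposes into $2$-paths and one edge incident with $z$.
\end{lemma}

\begin{proof}
Root a spanning tree at $z$ and orient the non-tree edges arbitrarily. Process the vertices other than $z$ from the leaves upwards. When $v$ is processed, all its edges except the one to its parent are oriented; orient that edge so that the indegree of $v$ is even. At the end only $z$ can have odd indegree, and the indegrees sum to $e(K)$. Pair the incoming edges at each vertex; one edge is left at $z$ exactly when $e(K)$ is odd.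
\end{proof}

Most $6$-cycles in this paper arise by closing up prescribed edges with a path chosen from a large family. The next two lemmas do the bookkeeping once.

\begin{lemma}\label{lem:count}
Let $x\ne y$ be vertices of a graph on at most $n$ vertices, $S$ a set of vertices, $F$ a subgraph and $k\ge1$. Among the paths from $x$ to $y$ with $k$ interior vertices, at most $k|S|n^{k-1}$ have an interior vertex in $S$, and at most $(k+1)\Delta(F)n^{k-1}$ contain an edge of $F$.
\end{lemma}

\begin{proof}
For the first bound, choose the position and the vertex of $S$, then the other $k-1$ vertices. For the second, choose which of the $k+1$ edges lies in $F$. Choose all interior vertices except one interior end of that edge in at most $n^{k-1}$ ways; the last vertex is an $F$-neighbor of a vertex already known.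
\end{proof}

\begin{lemma}[Greedy routing]\label{lem:greedy}
Let $G$ be a graph on at most $n$ vertices, $F\subseteq G$ with $\Delta(F)\le d_0$, and let $k,\tau$ be positive integers. For $j=1,\dots,M$ let $x_j\ne y_j$ be vertices and $\mathcal P_j$ a family of paths from $x_j$ to $y_j$ in $G$ with $k_j$ interior vertices, $1\le k_j\le k$. Suppose that each vertex lies in $\{x_j,y_j\}$ for at most $d_1$ indices $j$, and that
\[
|\mathcal P_j|>\Bigl(\frac{k^2M}{\tau}+(k+1)(d_0+d_1+2\tau)\Bigr)n^{k_j-1}\qquad\text{for all }j.
\]
Then there are pairwise edge-disjoint paths $P_j\in\mathcal P_j$, using no edge of $F$, such that each vertex is interior to at most $\tau$ of them. In particular $\Delta(\bigcup_jP_j)\le d_1+2\tau$. The same holds if $\mathcal P_j$ depends on $P_1,\dots,P_{j-1}$.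
\end{lemma}

\begin{proof}
Choose the paths in order, and call a vertex \emph{saturated} when it is interior to $\tau$ chosen paths. At most $kM/\tau$ vertices are ever saturated. As long as no saturated vertex is used as an interior vertex, $F$ and the chosen paths form a graph of maximum degree at most $d_0+d_1+2\tau$. By Lemma~\ref{lem:count}, some path of $\mathcal P_j$ avoids the edges of this graph and has no saturated interior vertex.
\end{proof}

\section{Good bipartite graphs}\label{sec:bip}

\begin{definition}\label{def:good}
Let $\alpha>0$ and let $H$ be a bipartite graph with classes $P,Q$ and $n=|P|+|Q|\ge2$. For distinct $v,w\in P$ write $v\sim w$ if $\operatorname{codeg}_H(v,w)\ge\alpha n$. We call $H$ \emph{$\alpha$-good} if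
\begin{enumerate}
\item[(H1)] for all $x\in P$ and $y\in Q$ there are at least $\alpha n^2$ $3$-paths from $x$ to $y$;
\item[(H2)] there is $u\in P$ with $u\sim v$ for all $v\in P\setminus\{u\}$;
\item[(H3)] for all distinct $v,w\in P\setminus\{u\}$, either $v\sim w$, or there is $h\in P\setminus\{u,v,w\}$ with $v\sim h\sim w$.
\end{enumerate}
\end{definition}

Both classes of a good graph are non-empty: (H2) gives $u\in P$, and if $Q$ were empty, then $|P|\ge2$ and (H2) would fail.

\begin{theorem}\label{thm:bip}
For every $\alpha>0$ there is $n_0$ such that every $\alpha$-good $C_6$-divisible bipartite graph on $n\ge n_0$ vertices has a $C_6$-decomposition.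
\end{theorem}

Condition (H1) supplies the paths that close up cycles. Conditions (H2) and (H3) supply $4$-cycles: $v\sim w$ means that many $4$-cycles have $v$ and $w$ as opposite corners. The next example shows that (H2) cannot be dropped.

\begin{example}\label{ex:c8}
Let $m\equiv3\pmod6$, $m\ge9$. Take disjoint independent sets $V_0,\dots,V_7$ of size $m$, join $V_i$ to $V_{i+1}$ completely (indices mod $8$), and let $P$ be the union of the $V_i$ with $i$ even. This graph has degrees $2m$ and $8m^2$ edges, so it is $C_6$-divisible. Let $\alpha=1/100$. A vertex of $V_0$ has at least $(m-1)^2\ge\alpha n^2$ $3$-paths to each vertex of $V_{\pm1}$ and $m^2$ to each vertex of $V_{\pm3}$, so (H1) holds by symmetry. Vertices of $V_i$ and $V_j$ have at least $m$ common neighbors if $i-j\in\{0,\pm2\}$ and none if $i-j=4$. So (H3) holds for every choice of $u$, and (H2) fails. There is no $C_6$-decomposition. Indeed, let a $6$-cycle have $e_i$ edges between $V_i$ and $V_{i+1}$. Each $e_{i-1}+e_i$ is even, so all $e_i$ have the same parity, and $\sum e_i=6<8$ makes them even; but $e(V_0,V_1)=m^2$ is odd.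
\end{example}

\begin{lemma}\label{lem:robust}
Let $H$ be $\alpha$-good on $n$ vertices and $\beta=\alpha^3/2$.
\begin{enumerate}
\item[(a)] If $H'\subseteq H$ is spanning and $\Delta(H-H')\le\alpha n/6$, then $H'$ is $\alpha/2$-good.
\item[(b)] All degrees of $H$ are at least $\alpha n$, so $|P|,|Q|\ge\alpha n$. Distinct same-side vertices are joined by at least $\beta n^3$ $4$-paths. Opposite vertices are joined by at least $\beta n^2$ $3$-paths and at least $\beta n^4$ $5$-paths.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:count}, at most $3(\alpha n/6)n=\alpha n^2/2$ of the $3$-paths between two given vertices are lost. Each codegree drops by at most $\alpha n/3$, so pairs related by $\sim$ in $H$ have codegree at least $\alpha n/2$ in $H'$.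

(b) A vertex $x$ has an opposite vertex $y$, and there are at most $d(x)n$ $3$-paths from $x$ to $y$; so $d(x)\ge\alpha n$ by (H1). For same-side $x,x'$ choose a neighbor $c$ of $x$ and a $3$-path from $c$ to $x'$ avoiding $x$; at most $n$ of these $3$-paths contain $x$, so there are at least $\alpha n(\alpha n^2-n)\ge\beta n^3$ choices. For opposite $x,y$ choose $c_1\in N(x)\setminus\{y\}$, $a_1\in N(c_1)\setminus\{x\}$ and a $3$-path from $a_1$ to $y$ avoiding $x$ and $c_1$; this gives at least $(\alpha n-1)^2(\alpha n^2-2n)\ge\beta n^4$ $5$-paths.
\end{proof}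

For the rest of this section fix $\alpha$, an $\alpha$-good graph $H$ on a vertex set $V$ of large size $n$, the vertex $u$ of (H2), and $\beta=\alpha^3/2$, $\beta'=\beta/6^6$. Fix also distinct $v^*,w\in P\setminus\{u\}$ with $v^*\sim w$; they exist by (H3), as $|P|\ge3$. The vertices $u,v^*,w$ are pairwise related by $\sim$.

The strategy is absorption. We set aside a sparse subgraph $A$ such that $A\cup L$ is null for every divisible graph $L$ that can be left over, cover $H-A$ by $6$-cycles up to such an $L$, and then decompose $A\cup L$. A sparse $A$ can serve only a restricted class of leftovers, so we must force $L$ into a small vertex set. We do this in stages along nested sets $V=U_0\supseteq U_1\supseteq\dots\supseteq U_t$: in stage $i$ all edges not inside $U_{i+1}$ are covered, at the cost of a small proportion of the edges inside $U_{i+1}$. Halving the size each time keeps this proportion small.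

\subsection{Nested random sets}
Let $m_0=n$, $m_{i+1}=\lfloor m_i/2\rfloor$, and let $t\ge1$ be the first index with $m_t\le n^{1/100}$. Then $m_i>n^{1/100}$ for $i<t$, $m_t\ge n^{1/100}/3$, and $t=O(\log n)$.

\begin{lemma}\label{lem:vortex}
There are sets $V=U_0\supseteq U_1\supseteq\dots\supseteq U_t\supseteq U_{t+1}=\emptyset$ with $|U_i|=m_i$ for $i\le t$ and $u\notin U_1$ such that, with $O=V\setminus(U_1\cup\{u\})$, the following holds for all distinct $x,y\in V$ and all $0\le i<t$.
\begin{enumerate}
\item[(V0)] With interior in $O$, there are at least $\beta'n^3$ $4$-paths from $x$ to $y$ if $x,y$ are same-side, and at least $\beta'n^2$ $3$-paths and $\beta'n^4$ $5$-paths if they are opposite. If $x,y\in P$ and $x\sim y$, they have at least $\beta'n$ common neighbors in $O$.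
\item[(V1)] If $x,y$ are same-side, there are at least $\beta'm_i^3$ $4$-paths with interior in $U_{i+1}\setminus U_{i+2}$.
\item[(V2)] If $x,y$ are same-side, there are at least $\beta'm_i^3$ $4$-paths $xz_1z_2z_3y$ with $z_1,z_3\in U_{i+1}$ and $z_2\in U_i\setminus U_{i+1}$.
\item[(V3)] If $x,y$ are opposite, there are at least $\beta'm_i^4$ $5$-paths with interior in $U_{i+1}\setminus U_{i+2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Order $V\setminus\{u\}$ uniformly at random and let $U_i$, $1\le i\le t$, consist of the first $m_i$ vertices. By Lemma~\ref{lem:robust}(b) and the definition of $\sim$, each statement concerns a family of at least $\beta n^k$ ordered $k$-tuples of distinct vertices, $1\le k\le4$, and prescribes for each coordinate an interval of positions among the first $m_i$ positions. Here $i=0$ for (V0); for $i=0$ ``the first $m_i$ positions'' means all $n-1$ positions, and in (V2) with $i=0$ we require $z_2\in O$. The intervals are those of $O$, $U_{i+1}\setminus U_{i+2}$, $U_{i+1}$ and $U_i\setminus U_{i+1}$, of lengths at least $n/2-1$, $(m_i-1)/4$, $(m_i-1)/2$ and $m_i/2$, so always at least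 $m_i/5$.

Let $f$ be the number of tuples of the family that avoid $u$ and have every coordinate in its interval. Place the $k$ vertices of a given tuple one after another: each has at least $m_i/5-k\ge m_i/6$ admissible free positions out of at most $n$. Hence
\[
\mathbb Ef\ge(\beta n^k-kn^{k-1})\Bigl(\frac{m_i}{6n}\Bigr)^k\ge\frac\beta2\Bigl(\frac{m_i}6\Bigr)^k .
\]
At most $c=2km_i^{k-1}$ tuples within the first $m_i$ positions contain one of two given vertices, so exchanging two vertices in the ordering changes $f$ by at most $c$. Reveal the ordering position by position. Given the first $j-1$ positions, exchanging $v$ and $v'$ is a bijection between the orderings with $v$ in position $j$ and those with $v'$ there, so the conditional expectations of $f$ in the two cases differ by at most $c$. Thus the Doob martingale has differences at most $c$, and it has at most $m_i$ steps, since $f$ depends only on the first $m_i$ positions. Azuma--Hoeffding with $s=\mathbb Ef/2=\Omega(m_i^k)$ gives $\Pr(f\le\mathbb Ef/2)\le e^{-\Omega(m_i)}$. There are $O(n^2\log n)$ statements and $m_i>n^{1/100}$, so whp all have $f>\frac\beta4(m_i/6)^k\ge\beta'm_i^k$,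 using $4\cdot6^4\le6^6$.
\end{proof}

Fix such sets. The set $O$ is the building site of the absorber.

\subsection{Absorbing one cycle}
An \emph{absorber} for a graph $C$ is a graph $A$, edge-disjoint from $C$, such that both $A$ and $A\cup C$ are null: it can be decomposed whether or not $C$ is present. We construct absorbers for cycles $C$ of length divisible by $6$. The construction rests on two identities and one gadget. Write $(a\,b\,c\,d)$ for the $4$-cycle with edges $ab,bc,cd,da$.

\emph{Fan.} Let $C=v_0c_0v_1c_1\cdots v_{q-1}c_{q-1}$ with $v_i\in P$, $c_i\in Q$ and $q\ge3$, and let $B_i=(u\,y_i\,v_i\,y_i')$ be $4$-cycles with new vertices $y_i,y_i'$. Then $C\cup\bigcup_iB_i$ is the edge-disjoint union of the $6$-cycles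
\begin{equation}\label{eq:fan}
u\,y_i'\,v_i\,c_i\,v_{i+1}\,y_{i+1},\qquad0\le i<q\quad(\text{indices mod }q).
\end{equation}
The half $uy_i'v_i$ of $B_i$ lies in cycle $i$ and the half $uy_iv_i$ in cycle $i-1$. This is the use of (H2).

\emph{Triangle.} For distinct $a,a',b,b',c,c'\in Q$, the $4$-cycles $(u\,a\,v^*a')$, $(w\,c\,u\,c')$, $(v^*b\,w\,b')$ together form the two $6$-cycles
\begin{equation}\label{eq:triangle}
u\,a\,v^*\,b\,w\,c\qquad\text{and}\qquad u\,a'\,v^*\,b'\,w\,c'.
\end{equation}

Consider the smallest case $q=3$. The fan makes $C\cup B_0\cup B_1\cup B_2$ null. For an absorber we also need to decompose $B_0\cup B_1\cup B_2$ when $C$ is absent. These three $4$-cycles have $12$ edges but sit on the pairs $(u,v_0),(u,v_1),(u,v_2)$, not on the three sides of a triangle, so we have to move them. A \emph{transformer} between graphs $B$ and $B'$ is a graph $T$, edge-disjoint from both, such that $T\cup B$ and $T\cup B'$ are null. Suppose $D_i$ is a transformer between $B_i$ and $B_i'$, where $B'_0,B'_1,B'_2$ are the three $4$-cycles of the triangle, and all these graphs are edge-disjoint. Put $A=\bigcup_i(B_i\cup D_i\cup B_i')$.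 Then $A$ is null, as the union of the $B_i\cup D_i$ and the triangle, and $A\cup C$ is null, as the union of the fan and the $D_i\cup B'_i$.

\emph{A step.} Let $p,v,v'\in P$ be distinct, and let $B=(p\,y\,v\,y')$ and $B'=(p\,x\,v'x')$ be $4$-cycles. Take $c,c'\in N(v)\cap N(v')$, with $y,y',x,x',c,c'$ distinct, $3$-paths $S$ from $c$ to $p$ and $S'$ from $c'$ to $p$, and a $4$-path $F$ from $c$ to $c'$, all with new and disjoint interiors; see Figure~\ref{fig:trans}. The graph $T=S\cup S'\cup F\cup\{cv,c'v,cv',c'v'\}$ has $14$ edges, and
\begin{align*}
T\cup B&=(pyvc\cup S)\cup(py'vc'\cup S')\cup(cv'c'\cup F),\\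
T\cup B'&=(pxv'c\cup S)\cup(px'v'c'\cup S')\cup(cvc'\cup F)
\end{align*}
are decompositions into three $6$-cycles. So $T$ is a transformer between $B$ and $B'$. We call it a \emph{step $v\to v'$ with pivot $p$}. To build it we need $p,v,v'$ pairwise related by $\sim$: the relations $p\sim v$ and $p\sim v'$ provide $B$ and $B'$, and $v\sim v'$ provides $c,c'$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (0,0)--(3.6,0)--(6.4,0)--(6.4,2.3)--(0,2.3)--(0,0);
\draw[thick] (3.6,0)--(3.6,1.5)--(6.4,0)--(3.6,-1.5)--(3.6,0);
\draw[thick,dashed] (0,0)--(1.4,1.5)--(3.6,1.5)--(2.3,0.6)--(0,0);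
\draw[thick,dotted] (0,0)--(1.4,-1.5)--(3.6,-1.5)--(2.3,-0.6)--(0,0);
\fill (0,0) circle (2pt) node[left] {$p$} (3.6,0) circle (2pt) node[above right] {$c$}
 (6.4,0) circle (2pt) node[right] {$c'$} (3.6,1.5) circle (2pt) node[above] {$v$}
 (3.6,-1.5) circle (2pt) node[below] {$v'$} (1.4,1.5) circle (2pt) node[above] {$y$}
 (2.3,0.6) circle (2pt) node[above] {$y'$} (1.4,-1.5) circle (2pt) node[below] {$x$}
 (2.3,-0.6) circle (2pt) node[below] {$x'$};
\fill (1.6,0) circle (1.5pt) (2.6,0) circle (1.5pt) (4.3,0) circle (1.5pt) (5,0) circle (1.5pt)
 (5.7,0) circle (1.5pt) (6.4,2.3) circle (1.5pt) (0,2.3) circle (1.5pt);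
\end{tikzpicture}
\caption{A step $v\to v'$ with pivot $p$. The $14$ solid edges form a graph $T$ whose union with the dashed $4$-cycle on $p,v$ decomposes into three $6$-cycles, and whose union with the dotted $4$-cycle on $p,v'$ does too.}\label{fig:trans}
\end{figure}

\emph{Chains.} Let $k\ge1$, let $T_j$ be a transformer between $B^{j-1}$ and $B^j$ for $1\le j\le k$, and let all these graphs be edge-disjoint. Then $D=T_1\cup B^1\cup T_2\cup\dots\cup B^{k-1}\cup T_k$ is a transformer between $B^0$ and $B^k$, because $D\cup B^0=\bigcup_j(B^{j-1}\cup T_j)$ and $D\cup B^k=\bigcup_j(T_j\cup B^j)$.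

\begin{lemma}\label{lem:onecycle}
Let $C$ be a cycle in $H$ of length at most $42$ and divisible by $6$, with $u\notin V(C)$. Let $S_0\supseteq V(C)\cup\{u,v^*,w\}$ with $|S_0|\le n^{1/2}$. Then $C$ has an absorber $A\subseteq H$ with at most $2000$ edges, each of which has an end in $O\setminus S_0$.
\end{lemma}

\begin{proof}
Write $C=v_0c_0\cdots v_{q-1}c_{q-1}$ as above, so $3\mid q$ and $3\le q\le21$. For each $i$ with $v_i\ne v^*$ and $v_i\not\sim v^*$, let $h_i\in P\setminus\{u,v_i,v^*\}$ satisfy $v_i\sim h_i\sim v^*$, by (H3). Call a vertex \emph{touched} if it lies in $S_0$, is one of the $h_i$, or has been used so far, and \emph{fresh} if it lies in $O$ and is not touched. Only $O(n^{1/2})$ vertices are ever touched, so by (V0) and Lemma~\ref{lem:count} fresh common neighbors of $\sim$-related vertices, and $3$- and $4$-paths with fresh interior, are always available. Every new vertex below is chosen fresh. Each new edge then has an end that was fresh at the time. So it has an end in $O\setminus S_0$, and it differs from all earlier edges and from the edges of $C$, both ends of which were already touched.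

For each $i$ take a $4$-cycle $B_i=(u\,y_i\,v_i\,y_i')$, using $u\sim v_i$. Starting from $B_i$, build a chain to a new $4$-cycle on the pair $(u,v^*)$ by steps with pivot $u$:
\begin{itemize}
\item $v_i\to v^*$ if $v_i\ne v^*$ and $v_i\sim v^*$;
\item $v_i\to h_i\to v^*$ if $v_i\ne v^*$ and $v_i\not\sim v^*$;
\item $v^*\to w\to v^*$ if $v_i=v^*$ (the detour makes the chain non-empty).
\end{itemize}
If $i\equiv1\pmod3$, add the step $v^*\to w$ with pivot $u$, ending on the pair $(u,w)$. If $i\equiv2\pmod 3$, add the step $u\to w$ with pivot $v^*$, ending on the pair $(v^*,w)$. In each step the three vertices involved are distinct and pairwise related by $\sim$, by (H2), the choice of $h_i$, and $v^*\sim w$. Let $D_i$ be the transformer of the chain and $B_i'$ its last $4$-cycle.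

Since $3\mid q$, the $B_i'$ fall into $q/3$ triples as in \eqref{eq:triangle}, so $\bigcup_iB_i'$ is null. Put $A=\bigcup_i(B_i\cup D_i\cup B_i')$. Then
\[
A=\bigcup_i(B_i\cup D_i)\cup\bigcup_iB'_i,\qquad A\cup C=\Bigl(C\cup\bigcup_iB_i\Bigr)\cup\bigcup_i(D_i\cup B_i')
\]
are null, the second by \eqref{eq:fan}. Each chain has at most three steps, so $e(A)\le21(4+3\cdot14+3\cdot4)<2000$.
\end{proof}

\subsection{Absorbing every leftover}
The leftover $L$ will be an unknown divisible subgraph of $H[U_t]$. With $m=|U_t|$ there may be $2^{\Omega(m^2)}$ candidates, too many to give each its own absorber. We therefore add to $L$ an auxiliary dense graph $\Gamma$, whose edges need not belong to $H$, and decompose $\Gamma\cup L$ by Theorem~\ref{thm:known}(ii). Replacing each edge of $\Gamma$ by a path in $H$ turns the $6$-cycles of this decomposition into short cycles of $H$, and only $O(m^6)$ different cycles can occur.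

\begin{lemma}\label{lem:omni}
Let $U=U_t$. There is $A\subseteq H$ with $\Delta(A)\le n^{1/2}$ and no edge inside $U_1$ such that, for every $L\subseteq H[U]$ with all degrees even and $6\mid e(L)$ (including $L=\emptyset$), the graph $A\cup L$ has a $C_6$-decomposition.
\end{lemma}

\begin{proof}
Let $m=|U|$ and choose $Z\subseteq O\setminus\{v^*,w\}$ with $|Z|=4m$. Let $\Gamma_0$ be the graph on $U\cup Z$ consisting of all pairs inside $Z$ and all pairs between $Z$ and $U$, with a perfect matching of $Z$ removed if $m$ is even. Its degrees are even: $4m$ on $U$, and on $Z$ either $5m-1$ ($m$ odd) or $5m-2$ ($m$ even). If $6\nmid e(\Gamma_0)$, delete from $\Gamma_0[Z]$ a cycle of length $\ell\in\{3,4,5,7,8\}$ with $\ell\equiv e(\Gamma_0)\pmod6$; these lengths cover the non-zero residues. The resulting graph $\Gamma$ is $C_6$-divisible and has no edge inside $U$. For $L$ as in the lemma, $\Gamma\cup L$ is $C_6$-divisible on $5m$ vertices with minimum degree at least $\min(4m,5m-4)\ge0.7\cdot5m$. As $m\ge n^{1/100}/3$ is large, it has a $C_6$-decomposition by Theorem~\ref{thm:known}(ii).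

Now \emph{fresh} means in $O$, outside $U\cup Z\cup\{u,v^*,w\}$ and not used before. For each edge $e=ab$ of $\Gamma$ choose a path $P_e$ from $a$ to $b$ in $H$ with fresh interior. If $a,b$ are same-side, let $P_e$ be a $4$-path. If they are opposite, let $P_e$ be a $7$-path: take a fresh neighbor $a_1$ of $a$, a fresh neighbor $a_2$ of $a_1$, and a $5$-path from $a_2$ to $b$. This is possible by (V0), whose bound on $3$-paths also gives every vertex at least $\beta'n$ neighbors in $O$. For $e\in E(H[U])$ let $P_e=e$.

Let $\mathcal C$ be the set of $6$-cycles in $\Gamma\cup H[U]$, so $|\mathcal C|\le(5m)^6$. For $C\in\mathcal C$, the graph $C^*=\bigcup_{e\in C}P_e$ is a cycle in $H$ of length at most $42$ avoiding $u$. The lengths $4$ and $7$ are chosen to make $|C^*|$ divisible by $6$. Let $s$ edges of $C$ have same-side ends. The other $6-s$ edges change sides, so $6-s$ and $s$ are even. These $6-s$ edges become paths of length $1$ or $7$, hence $|C^*|\equiv(6-s)+4s=6+3s\equiv0\pmod6$.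

Apply Lemma~\ref{lem:onecycle} to the cycles $C^*$ one after another to get absorbers $A_C$, each time letting $S_0$ consist of $U\cup Z\cup\{u,v^*,w\}$, all vertices of all paths $P_e$, and all vertices of earlier absorbers. These sets have size $O(m^6)\le n^{0.1}$. Put $A=\bigcup_{C\in\mathcal C}A_C\cup\bigcup_{e\in E(\Gamma)}P_e$. The parts are edge-disjoint, every edge of $A$ has an end in $O$ and so is not inside $U_1$, and $\Delta(A)\le n^{0.1}$. Given $L$, let $\mathcal D\subseteq\mathcal C$ be a decomposition of $\Gamma\cup L$. Then the cycles $C^*$, $C\in\mathcal D$, decompose $L\cup\bigcup_{e\in E(\Gamma)}P_e$, and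
\[
A\cup L=\bigcup_{C\in\mathcal D}(A_C\cup C^*)\ \cup\bigcup_{C\in\mathcal C\setminus\mathcal D}A_C
\]
is null.
\end{proof}

\subsection{Covering down}
Let $\gamma_0=\beta'/16$ and $p=\gamma_0\beta'/2000$.

\begin{lemma}\label{lem:cover}
Let $0\le i<t$, $V'=U_i$, $U=U_{i+1}$, $W=U_{i+2}$ and $m=m_i$. Let $H'\subseteq H[V']$ have all degrees even, $H'[U]=H[U]$ and $\Delta(H[V']-H')\le\gamma_0m$. Then there are edge-disjoint $6$-cycles in $H'$ that cover all edges of $H'$ not inside $U$, such that the edges they use inside $U$ form a graph of maximum degree at most $\gamma_0|U|$ with no edge inside $W$.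
\end{lemma}

The last step of the proof pairs the remaining edges at each vertex of $V'\setminus U$ and closes each pair by a $4$-path inside $U$. This uses few edges at a vertex $v\in U$ only if few edges from $v$ to $V'\setminus U$ remain. So we first remove $6$-cycles greedily, holding back a sparse random graph $R$ between $V'\setminus U$ and $U$ to repair the greedy leftover. Vertices of high degree in the leftover cannot be ends of many paths, so we make them centers of $2$-paths instead.

\begin{proof}
Put $V''=V'\setminus U$. Let $R$ contain each edge of $H'[V'',U]$ independently with probability $p$. We claim that whp: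
\begin{enumerate}
\item[(R1)] $\Delta(R)\le2pm$;
\item[(R2)] distinct same-side $y,y'\in V''$ are joined by at least $p^4\beta'm^3/4$ $4$-paths $yz_1z_2z_3y'$ in $R$ with $z_1,z_3\in U$, $z_2\in V''$;
\item[(R3)] opposite $x,y\in V''$ are joined by at least $p^2\beta'm^4/4$ $5$-paths $xz_1z_2z_3z_4y$ in $H'$ with interior in $U\setminus W$ and $xz_1,z_4y\in R$.
\end{enumerate}
(R1) follows from Chernoff. For (R2), by Lemma~\ref{lem:count} at most $4\gamma_0m^3=\beta'm^3/4$ of the paths of (V2) are not in $H'$, and all edges of the others lie in $H'[V'',U]$. So the expected number in $R$ is at least $p^4\beta'm^3/2$. Each of the at most $2m$ edges at $y$ or $y'$ lies on at most $m^2$ of these paths, and each of the at most $m^2$ other edges on at most $2m$. So $\sum c_i^2=O(m^5)$, and McDiarmid with $s=p^4\beta'm^3/4$ gives failure probability $e^{-\Omega(m)}$. For (R3), a path of (V3) can be missing from $H'$ only through its first or last edge, as $H'[U]=H[U]$; so at most $2\gamma_0m^4$ paths are lost, and the expectation is at least $p^2\beta'm^4/2$. Only the at most $2m$ edges at $x$ or $y$ matter, each with effect at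 most $m^3$, so $\sum c_i^2=O(m^7)$ and the failure probability is again $e^{-\Omega(m)}$. A union bound over $m^2$ pairs proves the claim. Fix such an $R$, and let $\tau=\lceil m^{0.6}\rceil$.

\emph{Step 1: greedy removal.} Remove a maximal collection of edge-disjoint $6$-cycles from $H'-H'[U]-R$. The leftover $L_1$ is $C_6$-free, so $e(L_1)\le C_0m^{4/3}$. The set $S$ of vertices with at least $m^{0.9}$ edges in $L_1$ has $|S|\le2C_0m^{4/3-0.9}\le m^{0.45}$.

\emph{Step 2: vertices of high degree.} For each $s\in S$ pair up its $L_1$-neighbors in $V''\setminus S$, leaving at most one. For each pair $y,y'$ we close $ysy'$ to a $6$-cycle by a path of (R2) avoiding $s$; there are $\Omega(m^3)$ such paths. Lemma~\ref{lem:greedy} applies with $k=3$, $d_0=0$, $d_1\le|S|$, $M\le|S|m\le m^{1.45}$: the required bound is $O(m^{0.85}\cdot m^2)$. The paths form a graph $J_2\subseteq R$ with $\Delta(J_2)=O(m^{0.6})$. Now every vertex has at most $m^{0.9}$ uncovered $L_1$-edges: a vertex outside $S$ by definition of $S$, a vertex $s\in S\cap U$ because it keeps at most $|S|+1$ edges of $L_1$ (all its $L_1$-neighbors are in $V''$).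 A vertex $s\in S\cap V''$ is the exception: it keeps at most $|S|+1$ edges of $L_1$ inside $V''$, but possibly many to $U$, which is harmless.

\emph{Step 3: edges inside $V''$.} The uncovered edges inside $V''$ belong to $L_1$; they number at most $C_0m^{4/3}$ and form a graph of maximum degree at most $m^{0.9}$. Close each such edge $xy$ by a path of (R3). Lemma~\ref{lem:greedy} applies with $k=4$, $F=J_2$, $d_1\le m^{0.9}$: the required bound is $O(m^{0.9}\cdot m^3)$, against $\Omega(m^4)$ available paths. No vertex of $U$ is an end, so the edges used inside $U$ form a graph $J_3$ with $\Delta(J_3)\le2\tau$, and they lie inside $U\setminus W$.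

\emph{Step 4: edges between $V''$ and $U$.} Let $L_2\subseteq H'[V'',U]$ be the graph of uncovered edges not inside $U$. For $x\in V''$, all uncovered edges at $x$ are in $L_2$, so their number is even. For $v\in U$, the $L_2$-edges at $v$ lie in $R$ or are uncovered edges of $L_1$, so there are at most $2pm+m^{0.9}\le3pm$. Pair the $L_2$-edges at each $x\in V''$. For each pair $xz,xz'$ we close $zxz'$ by one of the at least $\beta'm^3$ $4$-paths of (V1), which lie in $H[U]=H'[U]$ and have interior in $U\setminus W$. Apply Lemma~\ref{lem:greedy} with $k=3$, $F=J_3$, $d_1\le3pm$, $M\le\frac32pm^2$ and $\tau'=\lceil\gamma_0m/20\rceil$ in place of $\tau$. Here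
\[
\frac{9M}{\tau'}\le\frac{270\,p}{\gamma_0}m=0.135\beta'm,\qquad d_0+d_1+2\tau'\le2\tau+3pm+\frac{\gamma_0m}{10}+2\le\frac{\gamma_0m}5,
\]
and $4\gamma_0m/5=0.05\beta'm$, so the required bound is below $0.2\beta'm^3$.

All edges not inside $U$ are now covered. The edges used inside $U$ form a graph of maximum degree at most $\gamma_0m/5\le\gamma_0|U|$, and each has an end in $U\setminus W$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bip}]
Let $A$ be as in Lemma~\ref{lem:omni} and $H_0=H-A$. Taking $L=\emptyset$ shows that $A$ is $C_6$-divisible, so $H_0$ is too. Also $H_0[U_1]=H[U_1]$ and $\Delta(H-H_0)\le\gamma_0n$. For $i=0,\dots,t-1$ apply Lemma~\ref{lem:cover} to $H'=H_i$ and let $H_{i+1}\subseteq H[U_{i+1}]$ consist of the uncovered edges. Then $H_{i+1}$ has even degrees and $6\mid e(H_{i+1})$. It arises from $H_i[U_{i+1}]=H[U_{i+1}]$ by deleting a graph of maximum degree at most $\gamma_0m_{i+1}$ with no edge inside $U_{i+2}$, so the hypotheses of the lemma hold in the next stage. Finally $A\cup H_t$ is null by Lemma~\ref{lem:omni}.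
\end{proof}

\section{Covering the inner edges}\label{sec:inner}

We return to a general graph $G$ with a partition $V(G)=P\cup Q$. After greedy removal of $6$-cycles inside a class, the inner edges that remain must be grouped for cycles of kind (T1) or (T2). Two situations allow this. If the class induces a connected graph of linear minimum degree, we hold back a spanning tree, the leftover stays connected, and Lemma~\ref{lem:2paths} splits it into $2$-paths. If instead most vertices of the class have many common neighbors across the partition with all others, then single edges from different components can be paired as in (T2).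

\begin{definition}\label{def:adm}
Let $G$ be a graph on $n$ vertices. A partition $V(G)=P\cup Q$ is \emph{$\alpha$-admissible} if $H=G[P,Q]$ is $\alpha$-good and each $Z\in\{P,Q\}$ satisfies one of the following.
\begin{enumerate}
\item[(a)] $G[Z]$ is connected and $\delta(G[Z])\ge\alpha n$.
\item[(b)] $Z$ is a disjoint union $Z_s\cup Z_b$, where $\operatorname{codeg}_H(z,z')\ge\alpha n$ for all distinct $z\in Z_s$, $z'\in Z$, and each vertex of $Z_b$ has at least $2|Z_b|$ neighbors in $Z_s$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:inner}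
For every $\alpha>0$ there is $n_0$ such that every $C_6$-divisible graph $G$ on $n\ge n_0$ vertices that has an $\alpha$-admissible partition and is not obstructed has a $C_6$-decomposition.
\end{proposition}

\begin{proof}
The degree sum over $P$ is even and equals $2e(G[P])+e(H)$, so $e(H)$ is even. As $e(G)$ is even, $e(G[P])$ and $e(G[Q])$ have the same parity.

\emph{Step 0: parity.} If $e(G[P])$ is even, let $G'=G$. Suppose it is odd. Let $X_1$ and $Y_2$ be the sets of non-isolated vertices of $G[P]$ and $G[Q]$, and $Y_1=P\setminus X_1$, $X_2=Q\setminus Y_2$. Inner edges lie inside $X_1$ or $Y_2$, and $e(G[X_1])$ is odd. Since $G$ is not obstructed, there is an edge $ab$ with $a\in X_1$, $b\in Y_2$. Choose inner edges $aa'$ and $bb'$, and a $3$-path in $H$ from $b'$ to $a'$ avoiding $a$ and $b$; by (H1) there are at least $\alpha n^2-2n$ such paths. Let $G'$ be $G$ minus the resulting cycle of kind (T3). If the class $Z$ of $a$ satisfies (a), we take $aa'$ not to be a bridge of $G[Z]$, and likewise for $bb'$. This is possible. Deleting a bridge $aa'$ leaves a component containing $a'$ and its other neighbors in $Z$,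 but not $a$, so it has at least $\alpha n$ vertices. For two bridges $aa',aa''$ these components are disjoint, since otherwise a path from $a'$ to $a''$ avoiding $a$ would put $aa'$ on a cycle. So at most $1/\alpha<\alpha n$ edges at $a$ are bridges.

In both cases $e(G'[P])$ and $e(G'[Q])$ are even, and $H'=G'[P,Q]$ is $\alpha/2$-good by Lemma~\ref{lem:robust}(a). In case (a), $G'[Z]$ is connected with minimum degree at least $\alpha n/2$. In case (b), the codegrees in question are at least $\alpha n/2$ in $H'$, and each vertex of $Z_b$ has at least $2|Z_b|-1\ge|Z_b|$ neighbors in $Z_s$. Steps 1 to 4 are carried out for $Z=P$ and for $Z=Q$.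

\emph{Step 1: a reserved graph $F_Z\subseteq G'[Z]$ with $\Delta(F_Z)\le n^{0.6}$ and $e(F_Z)\le n$.} In case (b), let $F_Z$ be a matching that joins every vertex of $Z_b$ to a vertex of $Z_s$, chosen greedily. In case (a), let $F_Z$ be a spanning tree of $G'[Z]$, found as follows. Declare each vertex of $Z$ a hub independently with probability $n^{-1/2}$. By Chernoff, whp there are at most $2\sqrt n$ hubs and every vertex of $Z$ has at least $\alpha\sqrt n/4$ hub neighbors. Fix such a choice and let each non-hub pick one of its hub neighbors uniformly and independently. A hub is picked at most $n\cdot4/(\alpha\sqrt n)=4\sqrt n/\alpha$ times in expectation, so whp each hub is picked at most $8\sqrt n/\alpha$ times. The picks form a spanning forest of stars with at most $2\sqrt n$ components. Since $G'[Z]$ is connected, fewer than $2\sqrt n$ further edges make it a tree, of maximum degree at most $8\sqrt n/\alpha+2\sqrt n\le n^{0.6}$.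

\emph{Step 2: greedy removal.} Remove a maximal collection of edge-disjoint $6$-cycles from $G'[Z]-F_Z$, leaving a $C_6$-free graph $L_Z$. Let $M_Z=F_Z\cup L_Z$. Then $e(M_Z)$ is even and at most $C_0n^{4/3}+n$, and the set $S_Z$ of vertices with at least $n^{0.9}$ edges in $M_Z$ has $|S_Z|\le n^{0.45}$.

\emph{Step 3: vertices of high degree.} For each $s\in S_Z$ pair up the $L_Z$-edges from $s$ to $Z\setminus S_Z$ into $2$-paths with center $s$, leaving at most one. The remaining graph $M_Z'\supseteq F_Z$ has an even number of edges, and a vertex of $S_Z$ has at most $|S_Z|+1+n^{0.6}\le n^{0.9}$ edges in it.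

\emph{Step 4: grouping the rest.} In case (a), $M'_Z$ is connected, and Lemma~\ref{lem:2paths} decomposes it into $2$-paths. In case (b), every component of $M_Z'$ with an edge contains a vertex of $Z_s$, because $F_Z$ joins each vertex of $Z_b$ to $Z_s$. By Lemma~\ref{lem:2paths}, a component with an even number of edges decomposes into $2$-paths, and one with an odd number into $2$-paths and one edge incident with $Z_s$. The number of odd components is even; pair up their single edges.

\emph{Step 5: closing up in $H'$.} Each $2$-path $aza'$ from Steps 3 and 4 is to be closed by a $4$-path from $a$ to $a'$ in $H'$ avoiding $z$; by Lemma~\ref{lem:robust}(b) there are $\Omega(n^3)$ of these. Each pair of single edges $aa',cc'$ with $a,c\in Z_s$ is vertex-disjoint and is to be closed by $2$-paths $a'b'c$ and then $c'ba$ with $b\ne b'$. Each of the pairs $\{a',c\}$ and $\{c',a\}$ contains a vertex of $Z_s$, so there are at least $\alpha n/2-1$ choices each time. The number of paths needed is at most $e(M_P)+e(M_Q)\le n^{1.4}$. Different paths ending at a vertex $v\in Z$ correspond to different edges of $M_Z$ at $v$, and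 of $M'_Z$ if $v\in S_Z$, so $v$ is an end at most $n^{0.9}$ times. Lemma~\ref{lem:greedy} with $k=3$, $d_0=0$ and $\tau=\lceil n^{0.6}\rceil$ asks for more than $O(n^{0.9})n^{k_j-1}$ paths in each family, and we have $\Omega(n^{k_j})$.

All inner edges are now covered. What remains is a $C_6$-divisible graph $H''\subseteq H$ with $\Delta(H-H'')\le2+n^{0.9}+2\tau\le\alpha n/6$. It is $\alpha/2$-good by Lemma~\ref{lem:robust}(a), and Theorem~\ref{thm:bip} decomposes it.
\end{proof}

\section{Finding an admissible partition}\label{sec:structure}

Fix $0<\gamma\le10^{-9}$ and put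
\[
\mu=\frac\gamma{100},\qquad\eta=\frac{\mu^2}{100},\qquad\eta'=\eta^6,\qquad\theta=\eta'^3,\qquad\alpha=\frac\theta{10}.
\]
Thus $\sqrt\eta=\mu/10$, $\eta\le10^{-24}$, $\sqrt{\eta'}=\eta^3$ and $\sqrt\theta\le\eta'/2$. Throughout this section $G$ is a graph on a vertex set $V$ of large size $n$ with $\delta(G)\ge(1/2-\theta)n$.

\begin{proposition}\label{prop:structure}
$G$ has a $\gamma$-split or an $\alpha$-admissible partition.
\end{proposition}

Call $G$ \emph{expanding} if $e(X,Y)\ge\eta n^2$ for all $X,Y\subseteq V$ with $|X|,|Y|\ge(1/2-2\mu)n$. Neighborhoods are sets of this size, so in an expanding graph any two vertices are joined by many $3$-paths. We first treat graphs that are not expanding. Two large sets with few edges between them turn out to be almost equal or almost disjoint, which makes $G$ close to a complete bipartite graph or gives a split.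

\begin{lemma}\label{lem:nonexp}
If $G$ is not expanding, it has a $\gamma$-split or an $\alpha$-admissible partition.
\end{lemma}

\begin{proof}
Let $|X|,|Y|\ge(1/2-2\mu)n$ and $e(X,Y)<\eta n^2$. Let $X^0=\{x\in X:d_Y(x)>\sqrt\eta n\}$ and $Y^0=\{y\in Y:d_X(y)>\sqrt\eta n\}$; then $|X^0|,|Y^0|<\sqrt\eta n=\mu n/10$.

\emph{Case 1: $X\cap Y\subseteq X^0\cup Y^0$.} Then $|X\cap Y|\le\mu n/5$. Let $A=X\setminus Y$ and $B=V\setminus A\supseteq Y$, so $|A|,|B|\ge(1/2-3\mu)n$. The set $B\setminus Y=V\setminus(X\cup Y)$ has at most $4\mu n+\mu n/5\le5\mu n$ vertices, so $e(A,B)\le\eta n^2+5\mu n^2\le\gamma n^2$. This is a $\gamma$-split.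

\emph{Case 2: some $v\in X\cap Y$ lies outside $X^0\cup Y^0$.} Then $v$ has at most $2\sqrt\eta n$ neighbors in $X\cup Y$, so $|X\cup Y|\le(1/2+\theta+2\sqrt\eta)n\le(1/2+\mu)n$. The set $A=X\cap Y$ satisfies $(1/2-5\mu)n\le|A|\le(1/2+\mu)n$ and $e(A,A)<\eta n^2$. With $B=V\setminus A$, the number of non-adjacent pairs in $A\times B$ is
\[
|A||B|-\sum_{a\in A}d(a)+e(A,A)\le|A|(5\mu+\theta)n+\eta n^2\le\gamma n^2 .
\]
Let $V=P\cup Q$ be a partition maximizing $e(P,Q)$, and $H=G[P,Q]$. Then $e(P,Q)\ge|A||B|-\gamma n^2\ge(1/4-25\mu^2-\gamma)n^2\ge(1/4-2\gamma)n^2$. Hence $|P|$ and $|Q|$ differ from $n/2$ by at most $\sqrt{2\gamma}\,n$, and at most $2\gamma n^2$ pairs of $P\times Q$ are non-adjacent. By maximality every vertex has at least half of its neighbors in the other class, so $\delta(H)\ge n/5$.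

Let $\gamma_1=\gamma^{1/3}\le10^{-3}$, and call a vertex \emph{typical} if it has at most $\gamma_1n$ non-neighbors in the other class. At most $4\gamma n/\gamma_1=4\gamma_1^2n$ vertices are atypical. For $x\in P$, $y\in Q$, among the at least $n^2/25$ pairs in $N_H(x)\times N_H(y)$ at most $2\gamma n^2$ are non-adjacent and at most $2n$ involve $x$ or $y$; the rest give at least $n^2/30$ $3$-paths, so (H1) holds. A typical vertex has $H$-codegree at least $n/5-\gamma_1n\ge n/6$ with every other vertex of its class. So (H2) holds with $u$ any typical vertex of $P$, and (H3) with $h$ any typical vertex of $P\setminus\{u,v,w\}$. For $Z\in\{P,Q\}$ we check (b) with $Z_s$ the set of typical vertices of $Z$. An atypical $b\in Z$ has fewer than $(1/2+\sqrt{2\gamma}-\gamma_1)n$ neighbors in the other class, so at least $(\gamma_1-\theta-\sqrt{2\gamma})n\ge\gamma_1n/2$ neighbors in $Z$, as $\sqrt{2\gamma}=\sqrt{2\gamma_1}\,\gamma_1\le0.05\gamma_1$. At least $\gamma_1n/2-4\gamma_1^2n\ge8\gamma_1^2n\ge2|Z_b|$ of them are typical.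
\end{proof}

In an expanding graph the natural attempt is a random partition. The difficulty is (H2): two vertices may have no common neighbors at all. Let
\[
D(v)=\{w\in V\setminus\{v\}:\operatorname{codeg}_G(v,w)<\theta n\},
\]
so that $w\in D(v)$ if and only if $v\in D(w)$. We put all of $D(u)$ into $Q$ and split the other vertices at random. This works if enough edges avoid $D(u)$, in the following sense:
\begin{equation}\label{eq:star}
e\bigl(N(x),N(y)\setminus D(u)\bigr)\ge\eta'n^2\qquad\text{for all }x,y\in V.
\end{equation}

Since degrees are about $n/2$ or more, a small codegree forces two neighborhoods to be almost complementary. Write $A\approx_sB$ if $|A\triangle B|\le sn$. If $A\approx_sB\approx_{s'}C$ then $A\approx_{s+s'}C$, and $A\approx_sB$ implies $V\setminus A\approx_sV\setminus B$. If $\operatorname{codeg}(v,w)<\rho n$, then $|N^c(v)\cap N^c(w)|=n-d(v)-d(w)+\operatorname{codeg}(v,w)<(2\theta+\rho)n$. The set $N(w)\triangle N^c(v)$ is the union of $N(v)\cap N(w)$ and $N^c(v)\cap N^c(w)$, and $d(v)\le n+\operatorname{codeg}(v,w)-d(w)$. Therefore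
\begin{equation}\label{eq:compl}
\operatorname{codeg}(v,w)<\rho n\ \Longrightarrow\ N(w)\approx_{2\rho+2\theta}N^c(v)\ \text{ and }\ d(v)\le(1/2+\theta+\rho)n .
\end{equation}
In particular, $w\in D(v)$ implies $N(w)\approx_{4\theta}N^c(v)$ and $d(v)\le(1/2+2\theta)n$.

\begin{lemma}\label{lem:random}
If $G$ is expanding and \eqref{eq:star} holds for some $u$, then $G$ has an $\alpha$-admissible partition.
\end{lemma}

\begin{proof}
Let $D=D(u)$. Let $P$ contain $u$ and each vertex of $V\setminus(D\cup\{u\})$ independently with probability $1/2$; let $Q=V\setminus P\supseteq D$ and $H=G[P,Q]$. We show that whp $H$ is $\alpha$-good and both classes satisfy (a). Each event below fails with probability $e^{-\Omega(n)}$, and we take union bounds over at most $n^2$ pairs.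

\emph{(H1).} Let $x,y\in V$. By \eqref{eq:star} there are at least $\eta'n^2-6n$ pairs $(c,a)$ with $c\in N(x)$, $a\in N(y)\setminus D$, $ca\in E(G)$ and $c,a\notin\{u,x,y\}$. Each satisfies $c\in Q$, $a\in P$ with probability at least $1/4$. Moving one vertex changes the number of such pairs by at most $2n$, so $\sum c_i^2\le4n^3$, and by McDiarmid at least $\eta'n^2/9\ge\alpha n^2$ pairs have $c\in Q$, $a\in P$. For $x\in P$, $y\in Q$ they give $3$-paths $xcay$ in $H$.

\emph{(H2).} Every vertex other than $u$ lies in $Q$ with probability at least $1/2$, so by Chernoff every pair with $\operatorname{codeg}_G\ge\theta n$ has at least $\theta n/3\ge\alpha n$ common neighbors in $Q$. A vertex $v\in P\setminus\{u\}$ is not in $D$, so $u\sim v$.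

\emph{(H3).} By the previous paragraph it suffices to treat distinct $v,w\in V\setminus(D\cup\{u\})$ with $w\in D(v)$. We claim that at least $\theta n$ vertices $h\in V\setminus(D\cup\{u,v,w\})$ have codegree at least $\theta n$ with both $v$ and $w$. Then one of them lies in $P$ except with probability $2^{-\theta n}$, and (H3) follows.

Suppose the claim fails. Since $v\in D(w)$ and $w\in D(v)$, a vertex outside $D\cup D(v)\cup D(w)$ is $u$ or is such an $h$; so at most $2\theta n$ vertices lie outside $D\cup D(v)\cup D(w)$. By \eqref{eq:compl}, $|N(w)|,|N^c(w)|\ge(1/2-2\theta)n$, and every $z\in D(v)$ has $N(z)\approx_{4\theta}N^c(v)\approx_{4\theta}N(w)$. Together with the definition of $D(\cdot)$ this gives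
\[
e(D(v),N^c(w))\le8\theta n^2,\qquad e(D(w),N(w))\le\theta n^2,\qquad e(D,N(u))\le\theta n^2 .
\]
As $G$ is expanding and $8\theta<\eta$, the first two bounds force $|D(v)|,|D(w)|<(1/2-2\mu)n$. One of the sets $N(u)\cap N(w)$ and $N(u)\cap N^c(w)$ has at least $\sqrt\theta n$ vertices. If it is the first, it sends at most $2\theta n^2$ edges to $D\cup D(w)$, so one of its vertices has at most $2\sqrt\theta n$ neighbors there, and hence at least $(1/2-3\theta-2\sqrt\theta)n\ge(1/2-2\mu)n$ neighbors in $D(v)$, a contradiction. If it is the second, it sends at most $9\theta n^2$ edges to $D\cup D(v)$, so one of its vertices has at least $(1/2-3\theta-9\sqrt\theta)n\ge(1/2-2\mu)n$ neighbors in $D(w)$, again a contradiction.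

\emph{Minimum degree.} By \eqref{eq:star}, $|N(y)\setminus D|\ge\eta'n$ for every $y$. These vertices, apart from $u$, are placed at random, so every vertex has at least $\eta'n/3\ge\alpha n$ neighbors in each of $P$ and $Q$.

\emph{$G[Q]$ is connected.} Each pair $(c,a)$ considered for (H1) lies in $Q\times Q$ with probability at least $1/4$, so by the same application of McDiarmid any distinct $x,y\in Q$ are joined by a $3$-path in $G[Q]$.

\emph{$G[P]$ is connected.} Here both interior vertices must avoid $D$. Let $A_0=\{v\in N(u)\setminus D:d_D(v)\le\sqrt\theta n\}$. Since $e(D,N(u))\le\theta n^2$, at most $\sqrt\theta n$ vertices of $N(u)$ have more than $\sqrt\theta n$ neighbors in $D$. So $|A_0|\ge(\eta'-\sqrt\theta)n\ge\eta'n/2$, and whp $A_0\cap P\ne\emptyset$. For $v\in A_0$ and $x\in V$, \eqref{eq:star} gives $e(N(v)\setminus D,N(x)\setminus D)\ge\eta'n^2-\sqrt\theta n\cdot n\ge\eta'n^2/2$. Each such pair avoiding $u,v,x$ lies in $P\times P$ with probability $1/4$. So by McDiarmid a vertex $v\in A_0\cap P$ is joined to every $x\in P\setminus\{v\}$ by a $3$-path in $G[P]$.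
\end{proof}

If $G$ is expanding and $|D(u)|\le\mu n$, then $|N(y)\setminus D(u)|\ge(1/2-2\mu)n$ for all $y$, so \eqref{eq:star} holds for $u$. It remains to treat graphs in which every $D(v)$ is large and \eqref{eq:star} fails. The model is the graph in the even case of Proposition~\ref{prop:sharp}. Up to one vertex, the neighborhoods of the vertices of $X_1,Y_2,X_2,Y_1$ are $X_1\cup X_2$, $Y_1\cup Y_2$, $X_1\cup Y_1$, $X_2\cup Y_2$: two complementary pairs of sets. In the partition $P=X_1\cup Y_1$, $Q=X_2\cup Y_2$, every vertex of $P$ sees almost all of $X_2\subseteq Q$ and every vertex of $Q$ sees almost all of $Y_1\subseteq P$. The next proof recovers this picture in general.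

\begin{lemma}\label{lem:types}
Suppose that $G$ is expanding, $|D(v)|>\mu n$ for all $v\in V$, and \eqref{eq:star} fails for some $u$. Then $G$ has an $\alpha$-admissible partition.
\end{lemma}

\begin{proof}
Let $x,y$ satisfy $e(N(x),Y)<\eta'n^2$ with $Y=N(y)\setminus D(u)$. Let $Y_1$ be the set of $a\in Y$ with at least $\sqrt{\eta'}n$ neighbors in $N(x)$; then $|Y_1|\le\sqrt{\eta'}n$. By \eqref{eq:compl}, $N(a)\approx_{3\sqrt{\eta'}}N^c(x)$ for $a\in Y\setminus Y_1$, and $N(a)\approx_{4\theta}N^c(u)$ for $a\in D(u)$. So every vertex of $N(y)\setminus Y_1$ has one of two known neighborhoods. Put $\xi=4\sqrt{\eta'}=4\eta^3$ and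
\[
R_1=N(u),\quad R_2=N^c(u),\quad R_3=N(x),\quad R_4=N^c(x).
\]
As $D(u),D(x)\ne\emptyset$, \eqref{eq:compl} gives $(1/2-2\theta)n\le|R_j|\le(1/2+2\theta)n$ for all $j$.

\medskip\noindent\emph{Claim 1. For every $v\in V$ there is $j$ with $N(v)\approx_\xi R_j$.}

We look for a vertex of $N(y)\setminus Y_1$ whose neighborhood is close to $N(v)$ or to $N^c(v)$. Pick $\bar v\in D(v)$ and $\bar y\in D(y)$, and let $C=D(\bar v)$, $C'=D(v)$, $C_y=D(\bar y)$; each has more than $\mu n$ vertices. By \eqref{eq:compl}, $N(z)\approx_{4\theta}N^c(\bar v)\approx_{4\theta}N(v)$ for $z\in C$, $N(z)\approx_{4\theta}N^c(v)$ for $z\in C'$, and $N(z)\approx_{4\theta}N^c(\bar y)\approx_{4\theta}N(y)$ for $z\in C_y$. Counting $e(C,C_y)$ from each side gives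
\[
|C|\bigl(|N(v)\cap C_y|\pm8\theta n\bigr)=e(C,C_y)=|C_y|\bigl(|N(y)\cap C|\pm8\theta n\bigr),
\]
and the same holds for $C'$ with $N^c(v)$ in place of $N(v)$. Dividing by $|C||C_y|$ and by $|C'||C_y|$,
\[
\frac{|N(y)\cap C|}{|C|}\ge\frac{|N(v)\cap C_y|}{|C_y|}-\frac{16\theta}\mu,\qquad\frac{|N(y)\cap C'|}{|C'|}\ge\frac{|N^c(v)\cap C_y|}{|C_y|}-\frac{16\theta}\mu .
\]
The left sides sum to at least $1-32\theta/\mu\ge1/2$, so $N(y)$ contains at least $\mu n/4>|Y_1|$ vertices of $C$ or of $C'$. Take $z\in(C\cup C')\cap N(y)$ outside $Y_1$. Then $N(z)\approx_{4\theta}R_2$ or $N(z)\approx_{3\sqrt{\eta'}}R_4$, and $N(z)\approx_{8\theta}N(v)$ or $N(z)\approx_{8\theta}N^c(v)$. Since $12\theta\le\xi$ and $8\theta+3\sqrt{\eta'}\le\xi$, the claim follows, after taking complements in the case $N(z)\approx_{8\theta}N^c(v)$.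

\medskip
Fix a partition $V=W_1\cup W_2\cup W_3\cup W_4$ with $N(v)\approx_\xi R_j$ for $v\in W_j$. Thus a vertex of $W_j$ has at most $\xi n$ non-neighbors in $R_j$ and at most $\xi n$ neighbors outside $R_j$. Let $\kappa=\eta/80$, and define the four cells
\[
T_{11}=R_1\cap R_3,\quad T_{10}=R_1\cap R_4,\quad T_{01}=R_2\cap R_3,\quad T_{00}=R_2\cap R_4 .
\]

\medskip\noindent\emph{Claim 2. Every cell has at least $(8\kappa-2\theta)n$ vertices.}

First, $|R_1\triangle R_3|,|R_1\triangle R_4|\ge16\kappa n$. Otherwise $R_3,R_4$ are within $16\kappa n$ of $R_1,R_2$ in some order, so every $N(v)$ is $\approx_{\xi+16\kappa}$ to $R_1$ or $R_2$. One of the two types holds for a set $W$ of at least $n/2$ vertices, and then $e(W,R_2)$ or $e(W,R_1)$ is at most $(\xi+16\kappa)n^2=(4\eta^3+\eta/5)n^2<\eta n^2$, although $G$ is expanding. Now $R_1\triangle R_3=T_{10}\cup T_{01}$ and $R_1\triangle R_4=T_{11}\cup T_{00}$, while $|T_{10}|-|T_{01}|=|R_1|-|R_3|$ and $|T_{11}|-|T_{00}|=|R_1|-|R_4|$ are at most $4\theta n$ in absolute value. The claim follows.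

\medskip
We want $P$ to be a union of two classes $W_j$ whose sets $R_j$ share a cell, with many vertices of that cell in $Q$, and the same with $P$ and $Q$ exchanged. There are two ways to arrange this.

\medskip\noindent\emph{Claim 3. One of the following holds:}
\begin{enumerate}
\item[(I)] $|T_{10}\cap(W_2\cup W_3)|\ge\kappa n$ \emph{and} $|T_{01}\cap(W_1\cup W_4)|\ge\kappa n$;
\item[(II)] $|T_{11}\cap(W_2\cup W_4)|\ge\kappa n$ \emph{and} $|T_{00}\cap(W_1\cup W_3)|\ge\kappa n$.
\end{enumerate}

Suppose both fail. The argument uses only that $R_2,R_4$ are the complements of $R_1,R_3$, the bounds on $|R_j|$ and on the cells, the defining property of the $W_j$, and expansion. These are invariant under permuting the indices of the $R_j$ and $W_j$ by $(12)(34)$ or by $(13)(24)$. The permutation $(12)(34)$ swaps $T_{10}$ with $T_{01}$ and $T_{11}$ with $T_{00}$, and exchanges the two conditions within (I) and within (II). The permutation $(13)(24)$ swaps $T_{10}$ with $T_{01}$, fixes $T_{11}$ and $T_{00}$, exchanges the two conditions of (I) and fixes each condition of (II). Using the first and then the second if needed,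 we may assume that the first condition fails in both (I) and (II). With $a_j=|T_{10}\cap W_j|/n$ and $b_j=|T_{11}\cap W_j|/n$ this reads $a_2+a_3<\kappa$ and $b_2+b_4<\kappa$, so by Claim 2
\[
a_1+a_4>4\xi,\qquad b_1+b_3>4\xi .
\]

We use the symmetry of adjacency in the following form.
\begin{enumerate}
\item[($\dagger$)] If each vertex of $S$ has at most $\xi n$ non-neighbors in $S'$ and each vertex of $S'$ has at most $\xi n$ neighbors in $S$, then $\min(|S|,|S'|)\le2\xi n$.
\end{enumerate}
Indeed $|S|(|S'|-\xi n)\le e(S,S')\le|S'|\xi n$, so $|S||S'|\le2\xi n\max(|S|,|S'|)$. The hypothesis holds if $S\subseteq W_i$ and $S'\subseteq R_i$, and every vertex of $S'$ lies in some $W_j$ with $R_j\cap S=\emptyset$.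

Take $S=T_{10}\cap W_1$, $S'=T_{11}\cap W_3$: here $R_1\supseteq T_{11}$ and $R_3\cap T_{10}=\emptyset$, so $\min(a_1,b_3)\le2\xi$. Take $S=T_{11}\cap W_1$, $S'=T_{10}\cap W_4$: here $R_1\supseteq T_{10}$ and $R_4\cap T_{11}=\emptyset$, so $\min(b_1,a_4)\le2\xi$.

If $a_1>2\xi$, then $b_3\le2\xi$, so $b_1>2\xi$ and $a_4\le2\xi$. As $R_1=T_{10}\cup T_{11}$, we get $|R_1\setminus W_1|\le(2\kappa+4\xi)n$ and $e(R_1,R_2)\le(2\kappa+4\xi)n^2+\xi n^2<\eta n^2$, contradicting expansion.

If $a_1\le2\xi$, then $a_4>2\xi$, so $b_1\le2\xi$ and $b_3>2\xi$. Thus $|T_{11}\setminus W_3|\le(\kappa+2\xi)n$. Apply ($\dagger$) to $S=T_{11}\cap W_3$, $S'=T_{01}\cap(W_2\cup W_4)$: here $R_3\supseteq T_{01}$, and $R_2,R_4$ miss $T_{11}$, so $|T_{01}\cap(W_2\cup W_4)|\le2\xi n$. Apply it to $S=T_{01}\cap W_1$, $S'=T_{10}\cap W_4$: here $R_1\supseteq T_{10}$ and $R_4$ misses $T_{01}$, so $|T_{01}\cap W_1|\le2\xi n$. As $R_3=T_{11}\cup T_{01}$, we get $|R_3\setminus W_3|\le(\kappa+6\xi)n$ and $e(R_3,R_4)\le(\kappa+7\xi)n^2<\eta n^2$, again contradicting expansion. This proves Claim 3.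

\medskip
In case (I) let $P=W_1\cup W_4$, $Q=W_2\cup W_3$, $Q_0=T_{10}\cap Q$, $P_0=T_{01}\cap P$; note $T_{10}=R_1\cap R_4$ and $T_{01}=R_2\cap R_3$. In case (II) let $P=W_1\cup W_3$, $Q=W_2\cup W_4$, $Q_0=T_{11}\cap Q$, $P_0=T_{00}\cap P$; note $T_{11}=R_1\cap R_3$ and $T_{00}=R_2\cap R_4$. In both cases $|P_0|,|Q_0|\ge\kappa n$, every vertex of $P$ has at most $\xi n$ non-neighbors in $Q_0\subseteq Q$, and every vertex of $Q$ has at most $\xi n$ non-neighbors in $P_0\subseteq P$. So in $H=G[P,Q]$ any two vertices of the same class have codegree at least $(\kappa-2\xi)n\ge\alpha n$. This gives (H2) and (H3), with any vertex of $P$ in the role of $u$, and (b) with $Z_s=Z$. For $x'\in P$ and $y'\in Q$ choose $c\in Q_0\cap N(x')$ and then $a\in P_0\cap N(y')\cap N(c)$, with $c\neq y'$ and $a\neq x'$. This gives at least $(\kappa-\xi)(\kappa-2\xi)n^2-2n\ge\kappa^2n^2/3\ge\alpha n^2$ $3$-paths $x'cay'$, so (H1) holds.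
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:structure}]
If $G$ is not expanding, apply Lemma~\ref{lem:nonexp}. If $G$ is expanding and \eqref{eq:star} holds for some $u$, apply Lemma~\ref{lem:random}. Otherwise \eqref{eq:star} fails for every $u$, so $|D(v)|>\mu n$ for all $v$ by the remark before Lemma~\ref{lem:types}, and that lemma applies.
\end{proof}

\section{Graphs close to two cliques}\label{sec:cliques}

\begin{proposition}\label{prop:cliques}
Let $\gamma=10^{-9}$. Every sufficiently large $C_6$-divisible graph $G$ with $\delta(G)\ge|G|/2$ that has a $\gamma$-split has a $C_6$-decomposition.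
\end{proposition}

Such a graph consists of two almost complete \emph{cores} $A,B$ and a few vertices $X$ with many neighbors in both. We cover all edges that are not inside a core by $6$-cycles, borrowing few edges from the cores. The remainders $G_A$ and $G_B$ are dense with even degrees, and Theorem~\ref{thm:known}(ii) decomposes them provided that $6\mid e(G_A)$. This last condition is the one that fails for two disjoint cliques, and we need a way to adjust $e(G_A)$ modulo $6$.

Two model cases with $\delta=n/2$ show how. First let $A,B$ be cliques of size $n/2$ joined by a perfect matching. Two matching edges $a_1b_1$, $a_2b_2$ lie on a $6$-cycle $a_1za_2b_2z'b_1$ with two edges in $A$, and on a $6$-cycle $a_1zz'a_2b_2b_1$ with three edges in $A$. Switching between the two changes $e(G_A)$ by one, and five independent switches reach every residue modulo $6$. Second, let $A,B$ be cliques of size $n/2-1$ with no edges between them, and let two further vertices $x,x'$ be joined to everything. Now a cycle that meets both cores passes through both $x$ and $x'$, and a switch consists of eight edges at $x$ and $x'$ that can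 be covered by two such cycles or by four cycles that each meet only one core. With a single vertex $x$, as in the odd case of Proposition~\ref{prop:sharp}, no cycle meets both cores.

\begin{proof}
Let $n=|G|$, $\lambda=\gamma^{1/3}=10^{-3}$, and let $A_0\cup B_0$ be a $\gamma$-split; thus $|A_0|,|B_0|\le(1/2+\gamma)n$.

\medskip\noindent\emph{The cores.} Let $X_0$ be the set of vertices with at least $\lambda n$ neighbors on the other side of the split; $|X_0|\le2\gamma n^2/(\lambda n)=2\lambda^2n$. Let $A$ consist of $A_0\setminus X_0$ and the vertices of $X_0$ with fewer than $\lambda n/2$ neighbors in $B_0\setminus X_0$. Let $B$ consist of $B_0\setminus X_0$ and the vertices of $X_0$ with fewer than $\lambda n/2$ neighbors in $A_0\setminus X_0$. No vertex of $X_0$ qualifies for both, since its degree would be below $\lambda n+|X_0|<n/2$. Let $X=V\setminus(A\cup B)$ and $k=|X|$. Vertices of $X_0\cap(A\cup B)$ are called \emph{moved}. Edges inside $A$ or inside $B$ are \emph{core edges}, all others are \emph{link edges}, and link edges between $A$ and $B$ are \emph{cross edges}. By symmetry assume $|B|\le|A|$.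
\begin{enumerate}
\item[(F1)] $k\le2\lambda^2n$ and $0.49n\le|A|,|B|\le(1/2+\gamma+2\lambda^2)n$.
\item[(F2)] Each core vertex has at most $2\lambda n$ link edges and at most $2\lambda n$ non-neighbors in its core, itself included.
\item[(F3)] At most $10\lambda^3n^2$ ordered pairs in $A\times A$ are not edges, the same holds for $B$, and there are at most $3\lambda^3n^2$ cross edges.
\item[(F4)] Each $x\in X$ has at least $\lambda n/2$ neighbors in $A$ and at least $\lambda n/2$ in $B$.
\item[(F5)] Each $b\in B$ has at least $k/2+1$ neighbors in $A\cup X$.
\end{enumerate}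
(F1) and (F4) hold by construction. For (F2), let $a\in A$. Since $B\cup X\subseteq(B_0\setminus X_0)\cup X_0$ and $a$, moved or not, has fewer than $\lambda n$ neighbors in $B_0\setminus X_0$, it has at most $(\lambda+2\lambda^2)n$ link edges. So it has at most $|A|-n/2+(\lambda+2\lambda^2)n\le(\gamma+\lambda+4\lambda^2)n\le2\lambda n$ non-neighbors in $A$. The argument for $B$ is the same with the roles exchanged. For (F3), non-adjacent pairs of unmoved vertices of $A$ number at most $\sum_{a\in A_0}(|A_0|-d_{A_0}(a))\le\sum_{a\in A_0}(\gamma n+d_{B_0}(a))\le2\gamma n^2=2\lambda^3n^2$, and those with a moved vertex at most $2\cdot2\lambda^2n\cdot2\lambda n=8\lambda^3n^2$ by (F2). Cross edges with unmoved ends number at most $\gamma n^2=\lambda^3n^2$, and those with a moved end at most $2\lambda^2n(\lambda n/2+2\lambda^2n)\le2\lambda^3n^2$. For (F5), $|B|\le(n-k)/2$, so $b$ has at least $n/2-(|B|-1)\ge k/2+1$ neighbors outside $B$. This is the place where the exact bound $\delta(G)\ge n/2$ is needed.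

\medskip\noindent\emph{Routing in the cores.} We shall choose edge-disjoint $6$-cycles, each containing a link edge. A \emph{core path} is a maximal path of core edges in one of these cycles; it will have at most four edges. At most ten core edges will be \emph{reserved}. A core edge is \emph{free} if it is neither used nor reserved, and a vertex is \emph{saturated} if it is interior to at least $\lambda n$ core paths. We never choose a saturated vertex as an interior vertex. At each end $v$ of a core path its cycle continues with a link edge at $v$, and a link edge lies in one cycle only. Hence $v$ is an end of at most $2\lambda n$ core paths, by (F2), and at most $2\lambda n+2(\lambda n+1)+10\le5\lambda n$ core edges at $v$ are ever used or reserved. The number of pairs of a core vertex and a link edge at it is at most $6\lambda^3n^2+kn$, so there are at most $3\lambda^3n^2+\lambda^2n^2\le2\lambda^2n^2$ core paths, and at most $3\cdot2\lambda^2n^2/(\lambda n)=6\lambda n$ vertices are ever saturated. Thus two distinct vertices of a core always have at least $0.49n-(6+2\cdot2+2\cdot5)\lambda n=0.47n$ unsaturated common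 neighbors in that core via free edges. It follows that at any time
\begin{enumerate}
\item[(P)] any two distinct vertices of a core are joined in it by a $2$-path, a $3$-path and a $4$-path of free edges with unsaturated interior.
\end{enumerate}
For a $3$-path first choose a suitable neighbor of one end, for a $4$-path suitable neighbors of both ends, and then a common neighbor, all distinct. Core paths of length at least two below come from (P).

\medskip\noindent\emph{Switches.} A \emph{switch} is a set $\mathcal R$ of link edges, with one or two reserved core edges, that can be covered in two ways by $6$-cycles otherwise consisting of core edges, so that the number of core edges used in $A$ is $\equiv2\pmod 6$ (Option 2) or $\equiv3\pmod6$ (Option 3). We choose five edge-disjoint switches one after another. Let $B^1$ be the set of vertices of $B$ with a neighbor in $A$.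

\emph{Case (i): $|B^1|\ge|B|/2$.} Choose $b_1\in B^1$, $a_1\in N(b_1)\cap A$, then $b_2\in(B^1\cap N(b_1))\setminus N(a_1)$, and $a_2\in N(b_2)\cap A$, with $b_1,b_2$ different from the vertices of $B$ in earlier switches. By (F1) and (F2) there are at least $0.245n-4\lambda n-10>0$ choices for $b_2$, and $a_2\ne a_1$ because $b_2\notin N(a_1)$. Let $\mathcal R=\{a_1b_1,a_2b_2\}$ and reserve $b_1b_2$. Option 2 closes up with a $2$-path from $a_1$ to $a_2$ in $A$ and a $2$-path from $b_1$ to $b_2$ in $B$. Option 3 uses a $3$-path from $a_1$ to $a_2$ in $A$ and the edge $b_1b_2$.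

\emph{Case (ii): $|B^1|<|B|/2$.} Then $k\ge2$: if $k=0$, (F5) gives every $b\in B$ a neighbor in $A$, and if $k=1$ it gives two neighbors in $A\cup X$, one of which is in $A$; either way $B^1=B$. So each of the more than $|B|/2$ vertices of $B\setminus B^1$ has at least two neighbors in $X$. Choose such a vertex $b$, distinct $x,x'\in N(b)\cap X$, and
\[
a,a_2\in N(x)\cap A,\quad a',a_2'\in N(x')\cap A,\quad b_2\in N(x)\cap B,\quad b_3\in N(x')\cap B
\]
with $a_2a_2',b_2b_3\in E(G)$, the seven core vertices being distinct and different from those of earlier switches. This is possible by (F3) and (F4), since $(\lambda n/2-35)^2>10\lambda^3n^2$. Let $\mathcal R=\{xa,xa_2,x'a',x'a_2',xb,xb_2,x'b,x'b_3\}$ and reserve $a_2a_2'$, $b_2b_3$. Option 3 uses the cycles $x\,b\,x'\,a'\,z\,a$ with $z\in A$ and $x\,b_2\,b_3\,x'\,a_2'\,a_2$, with $2+1=3$ core edges in $A$. Option 2 closes each of $axa_2$, $a'x'a_2'$ by a $4$-path in $A$ and each of $bxb_2$, $bx'b_3$ by a $4$-path in $B$, with $8\equiv2$ core edges in $A$.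

Let $\mathcal R^*$ be the union of the five sets $\mathcal R$. It has an even number of edges, at most $20$, at each vertex of $X$, and an even number of edges between $A$ and $B\cup X$. Call a link edge \emph{open} if it is uncovered and not in $\mathcal R^*$. We cover all open edges first, using only free core edges.

\medskip\noindent\emph{Step 1: edges inside $X$.} For each edge $xx'$ inside $X$ choose open edges $xa_1,x'a_4$ with distinct $a_1,a_4\in A$, and close up with a $3$-path from $a_1$ to $a_4$ in $A$. Each $x$ spends at most $k$ edges to $A$, so by (F4) it keeps at least $\lambda n/2-2\lambda^2n-20\ge\lambda n/3$ open edges to each of $A$ and $B$.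

\emph{Step 2: parity at $X$.} Each $x\in X$ now has an even number of open edges, all going to $A\cup B$. Let $X_{\mathrm{odd}}$ be the set of $x\in X$ with an odd number of open edges to $A$, and hence also to $B$. The uncovered graph has even degrees; summing them over $A$ shows that the number of uncovered edges between $A$ and $B\cup X$ is even. Removing those in $\mathcal R^*$, the number of open cross edges plus $|X_{\mathrm{odd}}|$ is even.

Pair up the vertices of $X_{\mathrm{odd}}$, leaving at most one vertex $x_0$. For a pair $x,x'$ choose open edges $xa,x'a'$ to $A$ and $xb,x'b'$ to $B$ with $aa'$ and $bb'$ free core edges, and take the cycle $x\,a\,a'\,x'\,b'\,b$. There are at least $(\lambda n/3)^2$ candidates $(a,a')$. At most $10\lambda^3n^2$ are non-edges, and at most $2\cdot3\binom k2+O(n)\le12\lambda^4n^2+O(n)$ are used or reserved edges, so a choice exists; the count for $(b,b')$ is the same.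

If $x_0$ exists, the number of open cross edges is odd, so there is one, $a_1b_1$ say. The vertex $x_0$ has at least $n/2-2k-20\ge2n/5$ open edges, so at least $n/5$ to $A$ or at least $n/5$ to $B$. In the first case choose an open edge $x_0a$ with $a\in A$ and $aa_1$ a free core edge, which is possible as $n/5>2\lambda n+5\lambda n$; choose an open edge $x_0b$ with $b\in B\setminus\{b_1\}$ and a $2$-path $b_1zb$ in $B$, and take the cycle $x_0\,a\,a_1\,b_1\,z\,b$. In the second case exchange the roles of $A$ and $B$ and take $x_0\,b\,b_1\,a_1\,z\,a$. After this step every $x\in X$ has an even number of open edges to $A$ and to $B$, and the number of open cross edges is even.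

\emph{Step 3: edges at $X$.} At each $x\in X$ pair the open edges to $A$ among themselves and those to $B$ among themselves, and close each pair by a $4$-path in the core.

\emph{Step 4: cross edges.} Pair the open cross edges arbitrarily. Close a disjoint pair $a_1b_1,a_2b_2$ by $2$-paths from $a_1$ to $a_2$ in $A$ and from $b_1$ to $b_2$ in $B$. Close a pair with a common vertex in $A$ by a $4$-path in $B$, and a pair with a common vertex in $B$ by a $4$-path in $A$.

\medskip\noindent\emph{Setting the switches.} Only the link edges in $\mathcal R^*$ are left, and the reserved edges are unused. If $j$ switches take Option 3 and the others Option 2, they use $10+j\pmod6$ core edges of $A$. Choose $j\in\{0,\dots,5\}$ so that the number of uncovered edges in $A$ becomes divisible by $6$, and cover the switches accordingly. The uncovered edges now form graphs $G_A$ on $A$ and $G_B$ on $B$ with even degrees and $6\mid e(G_A)$. Since $6\mid e(G)$, also $6\mid e(G_B)$. Finally $\delta(G_A)\ge|A|-2\lambda n-5\lambda n\ge0.9|A|$ by (F1), and the same bound holds for $B$. By Theorem~\ref{thm:known}(ii), both graphs have $C_6$-decompositions.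
\end{proof}

\section{Proofs of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
If $\gamma'<\gamma$, a $\gamma'$-split is a $\gamma$-split, so a graph without a $\gamma$-split has no $\gamma'$-split. We may therefore assume $\gamma\le10^{-9}$. Let $\theta,\alpha$ be as in Section~\ref{sec:structure} and $\varepsilon=\theta$. If $G$ is obstructed, it has no $C_6$-decomposition by Lemma~\ref{lem:obs}. If $G$ is not obstructed, it has an $\alpha$-admissible partition by Proposition~\ref{prop:structure}, and Proposition~\ref{prop:inner} gives a $C_6$-decomposition.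
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\gamma=10^{-9}$. If $G$ has a $\gamma$-split, apply Proposition~\ref{prop:cliques}. Otherwise Theorem~\ref{thm:stab} applies, and $G$ is not obstructed by Lemma~\ref{lem:obsdeg}, since $\delta(G)\ge n/2$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Taylor}
Amelia Taylor, \emph{On the exact decomposition threshold for even cycles}, arXiv:1607.06315 (2016).

\end{thebibliography}
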